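\title{Skew branes in cylinders over convex hypersurfaces}

\begin{abstract}
Let $M^k\subset\mathbf R^{k+1}$ be a closed convex hypersurface with positive
Gauss curvature. We determine the least number of pairs of parallel tangent
spaces that the graph of a smooth function on $M$ can have in
$\mathbf R^{k+2}$. It is $k+1$ if $M$ is centrally symmetric; otherwise it is
$0$ for odd $k$ and $1$ for even $k$. The case of odd $k$ proves a conjecture
on skew branes posed by Tabachnikov and Tyurina.
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{skew brane} is an immersion $\iota:N^k\to\mathbf R^{k+2}$ such that the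
tangent spaces $d\iota(T_xN)$ and $d\iota(T_yN)$ are not parallel whenever
$x\ne y$. Both are $k$-dimensional linear subspaces of $\mathbf R^{k+2}$, and
parallel means equal. For $k=1$ a skew brane is a space curve no two of whose
tangent lines are parallel.

Codimension two is the borderline case. A closed hypersurface always has
parallel tangent hyperplanes, at the maximum and the minimum of a nonconstant
linear function. In codimension two the tangent spaces are points of the
Grassmannian of $k$-planes in $\mathbf R^{k+2}$, which has dimension $2k$, and
the pairs $(x,y)$ also form a manifold of dimension $2k$. A count of dimensions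
therefore predicts isolated parallel pairs, and whether all of them can be
avoided is a global question.

A natural place to look for skew branes is a cylinder. Throughout, $k\ge1$ and
$M^k\subset\mathbf R^{k+1}$ is a smooth closed (compact, connected, embedded)
convex hypersurface with everywhere positive Gauss curvature. We call $M$
\emph{centrally symmetric} if it is invariant under the reflection
$x\mapsto 2c-x$ for some $c\in\mathbf R^{k+1}$. A \emph{section} of the vertical
cylinder $M\times\mathbf R\subset\mathbf R^{k+1}\times\mathbf R=\mathbf R^{k+2}$
is the graph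
\[
N_\varphi=\{(x,\varphi(x)):x\in M\}
\]
of a smooth function $\varphi:M\to\mathbf R$. The following conjecture is posed
in \cite{TT}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $n\ge1$. For every
$M^{2n-1}\subset\mathbf R^{2n}$ as above that is not centrally symmetric, some
section of the vertical cylinder over $M$ is a skew brane in
$\mathbf R^{2n+1}$.}
\medskip

We prove the conjecture as one case of a count that is sharp in every
dimension. Let $p(\varphi)\in\{0,1,\dots,\infty\}$ be the number of unordered
pairs $\{x,y\}\subset M$, $x\ne y$, such that the tangent spaces of $N_\varphi$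
over $x$ and over $y$ are parallel. Thus $N_\varphi$ is a skew brane if and only
if $p(\varphi)=0$.

\begin{theorem}\label{thm:main}
Let $k\ge1$, let $M^k\subset\mathbf R^{k+1}$ be a smooth closed convex
hypersurface with positive Gauss curvature, and let $\varphi$ range over the
smooth functions on $M$.
\begin{itemize}
\item[(a)] If $M$ is not centrally symmetric and $k$ is odd, then
$\min_\varphi p(\varphi)=0$.
\item[(b)] If $M$ is not centrally symmetric and $k$ is even, then
$\min_\varphi p(\varphi)=1$.
\item[(c)] If $M$ is centrally symmetric, then $\min_\varphi p(\varphi)=k+1$.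
\end{itemize}
In particular, $M\times\mathbf R$ has a section that is a skew brane if and
only if $k$ is odd and $M$ is not centrally symmetric. When such a section
exists, $\varphi$ can be taken to be the restriction of a polynomial on
$\mathbf R^{k+1}$, arbitrarily $C^r$-small for any given $r$.
\end{theorem}

Part (a) with $k=2n-1$ is the conjecture.

The three numbers have a common source. If two tangent spaces of $N_\varphi$
are parallel, then so are their projections, the tangent hyperplanes of $M$.
Only pairs of points with opposite normals $\pm u$ can therefore contribute;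
they form a copy of $\mathbf{RP}^k$, and the parallel pairs are the zeros of a
vector field on it. Topology allows a field without zeros when $k$ is odd
(the field $u\mapsto iu$ on $S^{2n-1}\subset\mathbf C^n$ descends to
$\mathbf{RP}^{2n-1}$) and forces a zero when $k$ is even. But our field is far
from arbitrary: its $k$ components are determined by the single function
$\varphi$. When $M$ is centrally symmetric it is a gradient field, and a
gradient field on $\mathbf{RP}^k$ has at least $k+1$ zeros. The theorem says
that any asymmetry of $M$, however small and however localized, removes this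
second constraint and leaves only the topological one.

Section~\ref{sec:field} constructs the field, and Section~\ref{sec:lower}
proves the lower bounds and part (c). Section~\ref{sec:curves} treats $k=1$,
where one sees how asymmetry yields a field that circulates around a circle.
Section~\ref{sec:higher} reduces the case $k\ge2$ to finitely many great
circles and repeats the construction along each of them.
Section~\ref{sec:poly} proves the last assertion of the theorem.

\section{Parallel pairs as zeros of a vector field}\label{sec:field}

\subsection*{The Gauss map}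
The hypersurface $M$ bounds a compact convex set $K$ with nonempty interior.
Let $\nu:M\to S^k$ be the outward unit normal. Its differential maps
$T_xM=\nu(x)^\perp$ to $T_{\nu(x)}S^k=\nu(x)^\perp$ and is a symmetric operator
whose eigenvalues are the principal curvatures. These are nonnegative by
convexity and their product is the Gauss curvature, so $d\nu_x$ is positive
definite. By convexity again, $\nu(x)=u$ exactly when $x$ maximizes
$\langle\cdot,u\rangle$ on $K$. The maximizers form a nonempty convex subset of
$M$ on which $\nu$ is constant; since $d\nu$ is injective, this subset contains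
no segment and is a single point $X(u)$. So $\nu$ is a bijective local
diffeomorphism, hence a diffeomorphism, with inverse $X:S^k\to M$, and
\[
A(u):=dX_u=(d\nu_{X(u)})^{-1}:\ u^\perp\to u^\perp
\]
is symmetric and positive definite. The operators $A(u)$ and $A(-u)$ act on
the same space $u^\perp=T_uS^k=T_{-u}S^k$ and can be compared. The comparison
detects central symmetry.

\begin{lemma}\label{lem:sym}
$M$ is centrally symmetric if and only if $A(u)=A(-u)$ for all $u\in S^k$.
\end{lemma}

\begin{proof}
The differential of $u\mapsto X(u)+X(-u)$ at $u$ is $A(u)-A(-u)$. If it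
vanishes identically, then $X(u)+X(-u)$ is a constant $2c$, because $S^k$ is
connected, and $x\mapsto2c-x$ maps $X(u)$ to $X(-u)\in M$. Conversely, let $M$
be invariant under $x\mapsto2c-x$. Since
$\langle 2c-x,-u\rangle=\langle x,u\rangle-2\langle c,u\rangle$, the reflection
sends the maximizer of $\langle\cdot,u\rangle$ on $M$ to the maximizer of
$\langle\cdot,-u\rangle$. Thus $X(u)+X(-u)=2c$ for all $u$, and the
differential vanishes.
\end{proof}

\subsection*{The field}
Given $\varphi$, put $g=\varphi\circ X$; this is a bijection between smooth
functions on $M$ and on $S^k$. Let $\nabla g(u)\in u^\perp$ be the gradient of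
$g$ on the round sphere. From $dg_u=d\varphi_{X(u)}\circ A(u)$ and the symmetry
of $A(u)$ we get
\begin{equation}\label{eq:grad}
d\varphi_{X(u)}(\xi)=\langle\nabla g(u),A(u)^{-1}\xi\rangle
=\langle A(u)^{-1}\nabla g(u),\xi\rangle,\qquad \xi\in u^\perp .
\end{equation}
The tangent space of $N_\varphi$ over $X(u)$ is the graph of this linear form
over $u^\perp$. For $v\ne u$, the tangent spaces over $X(u)$ and $X(v)$
coincide if and only if $v^\perp=u^\perp$, that is $v=-u$, and the two linear
forms agree, that is
\begin{equation}\label{eq:W}
W_g(u):=A(u)^{-1}\nabla g(u)-A(-u)^{-1}\nabla g(-u)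
\end{equation}
vanishes. The smooth tangent field $W_g$ on $S^k$ satisfies
$W_g(-u)=-W_g(u)$; since the antipodal map has differential $-I$, this says
that $W_g$ descends to $\mathbf{RP}^k$.

The structure of $W_g$ appears when $g$ is split into its even and odd parts
$g_{\mathrm{ev}}(u)=\frac12(g(u)+g(-u))$ and
$g_{\mathrm{od}}(u)=\frac12(g(u)-g(-u))$. Differentiating
$h(-u)=\pm h(u)$ gives $\nabla h(-u)=\mp\nabla h(u)$, so \eqref{eq:W} becomes
\[
W_g=B\,\nabla g_{\mathrm{ev}}+E\,\nabla g_{\mathrm{od}},\qquad
B(u)=A(u)^{-1}+A(-u)^{-1},\quad E(u)=A(u)^{-1}-A(-u)^{-1}.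
\]
Both $B(u)$ and $E(u)$ are symmetric, $B(-u)=B(u)$ and $E(-u)=-E(u)$. As a sum
of positive definite operators, $B(u)$ is invertible; this is the second use of
positive curvature. We divide by $B$, which does not change the zeros. Put
\begin{equation}\label{eq:V}
T=B^{-1}E,\qquad V_g=B^{-1}W_g=\nabla g_{\mathrm{ev}}+T\,\nabla g_{\mathrm{od}} .
\end{equation}
We collect what has been shown, using Lemma~\ref{lem:sym} for the last point.

\begin{proposition}\label{prop:red}
The operators $T(u):u^\perp\to u^\perp$ depend smoothly on $u\in S^k$ and
satisfy $T(-u)=-T(u)$. The field $V_g$ is linear in $g$ and satisfies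
$V_g(-u)=-V_g(u)$, and for $\varphi=g\circ X^{-1}$ the number $p(\varphi)$
equals the number of antipodal pairs $\{u,-u\}$ with $V_g(u)=0$. Finally,
$T(u)=0$ if and only if $A(u)=A(-u)$, and $T\equiv0$ if and only if $M$ is
centrally symmetric.
\end{proposition}

Until Section~\ref{sec:poly}, nothing else about $M$ is needed. The hypothesis
$T\not\equiv0$ is weak, as the next example shows; the proof has to handle
such $M$.

\begin{example}\label{ex:dent}
Let $\Gamma\subset S^k$ be a closed cap of angular diameter less than $\pi/2$,
let $\beta\not\equiv0$ be a smooth function supported in $\Gamma$, and let $M$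
be the level set $F=1$ of $F(y)=|y|^2\bigl(1+\varepsilon\beta(y/|y|)\bigr)$.
For small $\varepsilon\neq0$ the Hessian of the $C^1$ function $F$ is uniformly
close to $2I$ away from the origin, so $M$ is convex with positive curvature.
For $u\notin\Gamma$ we have $X(u)=u$ and $A(u)=I$. Hence $T=0$ outside
$\Gamma\cup-\Gamma$, and there $V_g$ is the gradient of an even function, for
every $g$. Yet $M$ is not centrally symmetric: otherwise $A(u)=A(-u)=I$ on
$\Gamma$ as well, so $X(u)=u$ everywhere and $M=S^k$.
\end{example}

\section{Lower bounds and the centrally symmetric case}\label{sec:lower}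

We use two facts from topology. The \emph{hairy ball theorem} says that a
continuous tangent vector field on an even-dimensional sphere has a zero. The
(unreduced) \emph{Lusternik--Schnirelmann category} $\operatorname{cat}Q$ of a
closed manifold $Q$ is the least number of open sets, each contractible to a
point within $Q$, that cover $Q$. The Lusternik--Schnirelmann theorem says that
a smooth function on $Q$ has at least $\operatorname{cat}Q$ critical points,
and $\operatorname{cat}\mathbf{RP}^k=k+1$.

If $k$ is even, the hairy ball theorem applied to $V_g$ gives $p(\varphi)\ge1$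
for every $\varphi$. This is the lower bound in Theorem~\ref{thm:main}(b).

\begin{proof}[Proof of Theorem~\ref{thm:main}(c)]
Here $T\equiv0$ and $V_g=\nabla g_{\mathrm{ev}}$. The even function
$g_{\mathrm{ev}}$ induces a smooth function on $\mathbf{RP}^k$, and since
$S^k\to\mathbf{RP}^k$ is a local diffeomorphism, its critical points are the
antipodal pairs of critical points of $g_{\mathrm{ev}}$. Hence
$p(\varphi)\ge k+1$. For $g(u)=\sum_{i=1}^{k+1}i\,u_i^2$ we have
$g_{\mathrm{ev}}=g$, and by the Lagrange multiplier rule the critical points
are the unit eigenvectors of $\operatorname{diag}(1,\dots,k+1)$, namely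
$\pm e_1,\dots,\pm e_{k+1}$. So $p(\varphi)=k+1$ is attained.
\end{proof}

That a centrally symmetric $M$ carries no skew section needs only the maximum
of $g_{\mathrm{ev}}$. Note also that for arbitrary $M$ an even $g$ has
$V_g=\nabla g$ and hence at least $k+1$ pairs of zeros. To do better one must
use the term $T\nabla g_{\mathrm{od}}$ in \eqref{eq:V}.

\section{Curves}\label{sec:curves}

Let $k=1$, $u(\theta)=(\cos\theta,\sin\theta)$ and $e(\theta)=u'(\theta)$.
Functions on $S^1$ are $2\pi$-periodic functions of $\theta$; the even ones are
$\pi$-periodic, and the odd ones are \emph{antiperiodic}: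
$h(\theta+\pi)=-h(\theta)$. The operator $A$ is multiplication by the radius of
curvature $r(\theta)>0$, and $\nabla g=g'e$. Since $e(\theta+\pi)=-e(\theta)$,
\begin{equation}\label{eq:Wcurve}
W_g=\Bigl[\frac{g'(\theta)}{r(\theta)}+\frac{g'(\theta+\pi)}{r(\theta+\pi)}\Bigr]e .
\end{equation}
Here $g'/r$ is the slope of $N_\varphi$ with respect to arc length on $M$: two
opposite points give parallel tangent lines when their slopes add up to zero.
The operator $T$ is multiplication by an antiperiodic function $\sigma$, and
\[
V_g=\bigl[g_{\mathrm{ev}}'+\sigma\,g_{\mathrm{od}}'\bigr]e,\qquad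
\sigma(\theta)=\frac{r(\theta+\pi)-r(\theta)}{r(\theta+\pi)+r(\theta)} .
\]
We want the $\pi$-periodic function in brackets to be positive. The term
$g_{\mathrm{ev}}'$ has mean zero over $[0,\pi]$, so it cannot do this alone,
but it can be any $\pi$-periodic function of mean zero. It therefore suffices
to make the \emph{mean} of $\sigma g_{\mathrm{od}}'$ positive, and the choice
$g_{\mathrm{od}}'=\sigma$ suggests itself. Two facts about a smooth function
$\alpha$ on $\mathbf R$, both verified by differentiation and a shift of the
variable of integration, make this precise.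
\begin{itemize}
\item[(P1)] If $\alpha$ is antiperiodic, then
$a(s)=-\frac12\int_s^{s+\pi}\alpha$ is antiperiodic and $a'=\alpha$.
\item[(P2)] If $\alpha$ is $\pi$-periodic and $\mu=\frac1\pi\int_0^\pi\alpha$,
then $b(s)=\int_0^s(\mu-\alpha)$ is $\pi$-periodic and $b'=\mu-\alpha$.
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a) for $k=1$]
Since $M$ is not centrally symmetric, $\sigma\not\equiv0$, so
$\mu=\frac1\pi\int_0^\pi\sigma^2>0$. By (P1) there is an odd function $a$ with
$a'=\sigma$, and by (P2) an even function $b$ with $b'=\mu-\sigma^2$. For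
$g=a+b$ we get $V_g=[b'+\sigma a']e=\mu e$, which has no zeros.
\end{proof}

The odd part of $g$ creates circulation where $M$ is asymmetric, and the even
part spreads it uniformly around the circle.

\begin{example}\label{ex:curve}
Let $0<\varepsilon<1$, $h(\theta)=1-\frac\varepsilon8\cos3\theta$ and
$X=hu+h'e$. Then $X'=(h+h'')e=re$ with $r=1+\varepsilon\cos3\theta>0$. For each
$\theta_0$ the derivative of $\langle X(\theta),u(\theta_0)\rangle$ is
$r(\theta)\sin(\theta_0-\theta)$, so this function has a strict maximum at
$\theta_0$; hence $X$ is an embedded convex curve with outward normal $u$. Here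
$\sigma=-\varepsilon\cos3\theta$, $\mu=\varepsilon^2/2$, and we may take
\[
g(\theta)=-\frac\varepsilon3\sin3\theta-\frac{\varepsilon^2}{12}\sin6\theta .
\]
To check this in \eqref{eq:Wcurve}, put $q=\varepsilon\cos3\theta$ and
$m=\varepsilon^2/2-q^2$. Then $g'(\theta)=m-q$ and $g'(\theta+\pi)=m+q$, and the
bracket equals
\[
\frac{m-q}{1+q}+\frac{m+q}{1-q}=\frac{2m+2q^2}{1-q^2}
=\frac{\varepsilon^2}{1-q^2}>0 .
\]
So $\theta\mapsto(X(\theta),g(\theta))$ is a closed space curve without
parallel tangent lines.
\end{example}

\section{Higher dimensions}\label{sec:higher}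

Let $k\ge2$ and $T\not\equiv0$. One can no longer prescribe $V_g$: in
Example~\ref{ex:dent} it is a gradient on most of the sphere. We turn this to
advantage and let a gradient do most of the work. Start from an even function
$f$, so that $V_f=\nabla f$, whose critical set is a union of great circles.
Away from the circles, $V_{f+\varepsilon\kappa}=\nabla f+\varepsilon V_\kappa$
has no zeros when $\varepsilon$ is small. Along each circle we choose $\kappa$,
as in Section~\ref{sec:curves}, so that $V_\kappa$ circulates. Circles are the
right critical sets because they carry a nowhere vanishing tangent direction;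
an isolated critical point offers none.

The simplest picture is $k=2$ with $f=1-t^2$, where $t$ is the height on $S^2$.
The gradient points from the poles toward the equator and vanishes only at the
poles and on the equator. A small perturbation that is supported near the
equator and has a positive eastward component there removes the zeros on the
equator and leaves the pair of poles. For $k=3$ the poles are replaced by a
second circle, which is treated like the first.

Three points need care. Near a critical circle $\nabla f$ is as small as
$\varepsilon V_\kappa$, so the two could cancel; we exclude this by testing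
against a vector field that is exactly orthogonal to $\nabla f$. The function
$\kappa$ must be built on $S^k$, not only on the circle. And every circle must
pass through the region where $T\ne0$. We take these in turn.

\subsection*{An even function with critical circles}
Write $k+1=2n$ or $k+1=2n+1$, and let
\begin{equation}\label{eq:dec}
\mathbf R^{k+1}=P_1\oplus\dots\oplus P_n\ (\oplus\,\ell),\qquad
\dim P_j=2,\quad\dim\ell=1,
\end{equation}
be a direct sum, not necessarily orthogonal. Here and below, $\ell$ and the
terms in parentheses are present only when $k$ is even. Let $C_j=S^k\cap P_j$,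
which are pairwise disjoint great circles, and $\{\pm e\}=S^k\cap\ell$. Choose
a linear isomorphism $J:\mathbf R^{k+1}\to\mathbf C^n\,(\times\mathbf R)$,
$Jy=(z_1,\dots,z_n,(t))$, that takes $P_j$ to the $z_j$-axis and $\ell$ to the
$t$-axis, and put
\[
f(y)=\frac{\sum_j j\,|z_j|^2}{\sum_j|z_j|^2\ (+\,t^2)},\qquad y\ne0 .
\]
Let $R_j(s)$ be the linear map of $\mathbf R^{k+1}$ that multiplies the
coordinate $z_j$ by $e^{is}$ and fixes the other coordinates, let
$Z_j=R_j'(0)$, and let
\[
\tau_j(u)=Z_ju-\langle Z_ju,u\rangle u\in u^\perp,\qquad u\in S^k .
\]

\begin{lemma}\label{lem:f}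
The restriction of $f$ to $S^k$ is smooth and even, and:
\begin{itemize}
\item[(i)] its critical set is $C_1\cup\dots\cup C_n\ (\cup\,\{\pm e\})$;
\item[(ii)] $\langle\nabla f,\tau_j\rangle=0$ on all of $S^k$;
\item[(iii)] for $u_j\in C_j$, the curve $c_j(s)=R_j(s)u_j/|R_j(s)u_j|$ induces
a diffeomorphism $\mathbf R/2\pi\mathbf Z\to C_j$ with $c_j(0)=u_j$,
$c_j(s+\pi)=-c_j(s)$ and $c_j'(s)=\tau_j(c_j(s))$.
\end{itemize}
\end{lemma}

\begin{proof}
Since $f$ is homogeneous of degree $0$, we have $df_u(u)=0$; so $u\in S^k$ is
critical for the restriction if and only if $df_u=0$. Now $f=\rho\circ J$, where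
$\rho(y)=\langle Dy,y\rangle/|y|^2$ is the Rayleigh quotient of
$D=\operatorname{diag}(1,1,2,2,\dots,n,n,(0))$. Its gradient
$2(Dy-\rho(y)y)/|y|^2$ vanishes exactly at the eigenvectors of $D$, and the
eigenspaces are the $z_j$-axes and the $t$-axis. This is (i). Differentiating
$f(R_j(s)u)=f(u)$ at $s=0$ gives $df_u(Z_ju)=0$, and with $df_u(u)=0$ this
gives (ii).

For (iii), let $\gamma(s)=R_j(s)u_j\in P_j$. Its coordinate $z_j$ is
$e^{is}$ times a nonzero constant, so $\gamma(s+\pi)=-\gamma(s)$, and in one
period $\gamma$ meets each ray from the origin in $P_j$ exactly once. Thus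
$c_j$ induces a bijection onto $C_j$. From $\gamma'=Z_j\gamma$,
\[
c_j'=\frac{\gamma'}{|\gamma|}-\frac{\langle\gamma',\gamma\rangle\gamma}{|\gamma|^3}
=Z_jc_j-\langle Z_jc_j,c_j\rangle c_j=\tau_j(c_j).
\]
This is nonzero because $iz_j$ is not a real multiple of $z_j\neq0$. So the
bijection is a diffeomorphism.
\end{proof}

\subsection*{Circulation along one great circle}
For any $\kappa$ and any $\tau\in u^\perp$, formula \eqref{eq:V} gives
\begin{equation}\label{eq:pair}
\langle V_\kappa(u),\tau\rangle=d\kappa_{\mathrm{ev}}(\tau)
+\langle\nabla\kappa_{\mathrm{od}}(u),T(u)^*\tau\rangle ,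
\end{equation}
where $T(u)^*$ is the adjoint of $T(u)$. The role of $\sigma$ passes to the
vector $T^*\tau$, and the analog of $g_{\mathrm{od}}'=\sigma$ is an odd function
whose gradient along the circle is $T^*\tau$. This vector need not be tangent
to the circle, so the normal derivatives have to be prescribed too.

\begin{lemma}\label{lem:circle}
Let $P\subset\mathbf R^{k+1}$ be a plane, $C=S^k\cap P$, and let
$c:\mathbf R\to C$ induce a diffeomorphism $\mathbf R/2\pi\mathbf Z\to C$ with
$c(s+\pi)=-c(s)$. Suppose that $T(c(0))^*c'(0)\ne0$. Then for every open set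
$O\supset C$ there are a smooth function $\kappa$ on $S^k$ with support in $O$
and a constant $\mu>0$ such that $\langle V_\kappa(c(s)),c'(s)\rangle=\mu$ for
all $s$.
\end{lemma}

\begin{proof}
\emph{Data along $C$.} Let $Y(s)=T(c(s))^*c'(s)\in c(s)^\perp$. Both $T^*$ and
$c'$ change sign under $s\mapsto s+\pi$, so $Y(s+\pi)=Y(s)$, and
$\langle Y,c'\rangle$ is antiperiodic. By (P1) there is an antiperiodic $a$
with $a'=\langle Y,c'\rangle$. Since $Y(0)\ne0$, the mean
$\mu=\frac1\pi\int_0^\pi|Y|^2$ is positive, and by (P2) there is a
$\pi$-periodic $b$ with $b'=\mu-|Y|^2$.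

\emph{Extension to $S^k$.} Write $u\in S^k$ as $u=u_P+w$ with $u_P\in P$ and
$w=w(u)\in P^\perp$. Where $|w|<1$ we have $u_P\ne0$, and
$c(s(u))=u_P/|u_P|$ defines a smooth function $s(u)\in\mathbf R/2\pi\mathbf Z$.
Under $u\mapsto-u$, $w$ changes sign and $s$ becomes $s+\pi$. The function
$|w|^2$ vanishes only on $C$, so it is bounded below by a positive constant on
the compact set $S^k\setminus O$; choose $\eta\in(0,1)$ with
$\{|w|^2\le\eta\}\subset O$. Let $\chi$ be a smooth function on $\mathbf R$
equal to $1$ near $0$ and to $0$ on $[\eta,\infty)$. Define
\[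
h(u)=\chi(|w|^2)\,\bigl(a(s)+\langle Y(s),w\rangle\bigr),\qquad
h_0(u)=\chi(|w|^2)\,b(s),\qquad s=s(u),\ w=w(u),
\]
and let both be $0$ where $|w|=1$. They are smooth and supported in $O$. The
parities of $a$, $Y$, $b$ and $w$ show that $h$ is odd and $h_0$ is even.

\emph{The gradient of $h$ on $C$ is $Y$.} We have
$c(s)^\perp=\mathbf R\,c'(s)\oplus P^\perp$. On $C$, $w=0$, so $h(c(s))=a(s)$
and $dh(c'(s))=a'(s)=\langle Y(s),c'(s)\rangle$. For a unit vector
$v\in P^\perp$, along the curve $\cos t\;c(s)+\sin t\;v$ the function $s(u)$ is
constant and $w=\sin t\;v$, so $dh(v)=\langle Y(s),v\rangle$. Hence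
$\nabla h(c(s))=Y(s)$.

Let $\kappa=h+h_0$. Since $h_0(c(s))=b(s)$, formula \eqref{eq:pair} gives
$\langle V_\kappa,c'\rangle=b'+\langle Y,Y\rangle=\mu$.
\end{proof}

\begin{remark}\label{rem:need}
The hypothesis is needed at one point of $C$ only, but it is needed. If
$T^*c'\equiv0$ on $C$, then by \eqref{eq:pair}
$\langle V_\kappa,c'\rangle=(\kappa_{\mathrm{ev}}\circ c)'$ has mean zero for
every $\kappa$ and cannot be positive.
\end{remark}

\subsection*{Placing the circles}
Each circle $C_j$ must contain a point where $T^*$ does not annihilate the
tangent direction. An orthogonal decomposition \eqref{eq:dec} does not achieve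
this in general: in Example~\ref{ex:dent} with $n\ge2$, no two points of
$\Gamma\cup-\Gamma$ are orthogonal, so at most one of several mutually
orthogonal planes meets the set where $T\ne0$. Planes that are only required
to be independent can all be taken close to one good plane.

\begin{lemma}\label{lem:planes}
If $T\not\equiv0$, there are a decomposition \eqref{eq:dec} and points
$u_j\in C_j$ such that $T(u_j)^*v\ne0$ for every nonzero vector $v$ of the line
$P_j\cap u_j^\perp$.
\end{lemma}

\begin{proof}
Let $\Omega$ be the set of pairs $(y,z)\in\mathbf R^{k+1}\times\mathbf R^{k+1}$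
such that $y\ne0$ and $T(u)^*v\ne0$, where $u=y/|y|$ and
$v=z-\langle z,u\rangle u$. It is open. It is nonempty: take $y=u$ with
$T(u)\ne0$ and $z\in u^\perp$ outside the kernel of $T(u)^*$. So $\Omega^n$ is a
nonempty open subset of $(\mathbf R^{k+1})^{2n}$. The linearly dependent
$2n$-tuples are the zeros of the Gram determinant, a polynomial that is not
identically zero because $2n\le k+1$; they contain no nonempty open set. Hence
some $(y_1,z_1,\dots,y_n,z_n)\in\Omega^n$ is linearly independent. Put
$P_j=\operatorname{span}(y_j,z_j)$ and $u_j=y_j/|y_j|$, and for even $k$ let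
$\ell$ be a line complementary to $P_1\oplus\dots\oplus P_n$. The line
$P_j\cap u_j^\perp$ is spanned by $v_j=z_j-\langle z_j,u_j\rangle u_j$, and
$T(u_j)^*v_j\ne0$.
\end{proof}

\subsection*{End of the proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a) and (b) for $k\ge2$]
By Proposition~\ref{prop:red}, $T\not\equiv0$. Take the decomposition and the
points $u_j$ of Lemma~\ref{lem:planes}, and $f,\tau_j,c_j$ as in
Lemma~\ref{lem:f}. The vector $c_j'(0)$ is a nonzero element of
$P_j\cap u_j^\perp$, so $T(c_j(0))^*c_j'(0)\ne0$.

Let $O_j$ be the set of points of $S^k$ at distance less than $\delta$ from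
$C_j$, with $\delta>0$ so small that the $O_j$ are pairwise disjoint and their
closures do not contain $\pm e$. Each $O_j$ is invariant under $u\mapsto-u$.
Let $\kappa_j$ and $\mu_j$ be given by Lemma~\ref{lem:circle} for $c_j$ and
$O_j$, and put
\[
\kappa=\sum_j\kappa_j,\qquad g_\varepsilon=f+\varepsilon\kappa,\qquad
V_{g_\varepsilon}=\nabla f+\varepsilon V_\kappa\qquad(\varepsilon>0).
\]
The vector $V_\kappa(u)$ depends only on $\kappa$ near $u$ and near $-u$.
Therefore $V_\kappa=V_{\kappa_j}$ on $O_j$, and $V_\kappa=0$ outside the
closure of $\bigcup_jO_j$. We cover $S^k$ by three kinds of regions.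

\emph{Near $C_j$.} By Lemmas~\ref{lem:f}(iii) and~\ref{lem:circle},
$\langle V_\kappa,\tau_j\rangle=\mu_j>0$ on $C_j$, so
$\langle V_\kappa,\tau_j\rangle>0$ on an open set $G_j\supset C_j$. By
Lemma~\ref{lem:f}(ii),
$\langle V_{g_\varepsilon},\tau_j\rangle=\varepsilon\langle V_\kappa,\tau_j\rangle>0$
on $G_j$. So $V_{g_\varepsilon}$ has no zeros in $G_j$ for every
$\varepsilon>0$, and $G_j$ does not depend on $\varepsilon$.

\emph{Near $\pm e$.} For even $k$ let $G_0$ be the complement of the closure of
$\bigcup_jO_j$, an open set that contains $\pm e$ and meets no $C_j$. There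
$V_{g_\varepsilon}=\nabla f$, which vanishes exactly at $\pm e$. For odd $k$
let $G_0=\emptyset$.

\emph{The rest.} The compact set $S^k\setminus(G_0\cup G_1\cup\dots\cup G_n)$
contains no critical point of $f$, by Lemma~\ref{lem:f}(i). On it
$|\nabla f|\ge m$ for some $m>0$, so $V_{g_\varepsilon}\ne0$ there as soon as
$\varepsilon\max|V_\kappa|<m$.

Fix such an $\varepsilon$ and let $\varphi=g_\varepsilon\circ X^{-1}$. If $k$
is odd, $V_{g_\varepsilon}$ has no zeros and $p(\varphi)=0$. If $k$ is even, it
vanishes exactly at $\pm e$ and $p(\varphi)=1$, which matches the lower bound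
of Section~\ref{sec:lower}.
\end{proof}

The parity of $k$ enters the construction only through \eqref{eq:dec}: a space
of even dimension $k+1$ splits into planes, while in odd dimension a line is
left over, and it carries the pair of zeros that the hairy ball theorem
demands.

\section{Polynomial and small sections}\label{sec:poly}

Parts (a)--(c) give the characterization of the cylinders that have a skew
section, since the minimum is $0$ only in case (a). It remains to improve
$\varphi$.

Let $p(\varphi)=0$ and $g=\varphi\circ X$. Then $|W_g|\ge m$ on the compact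
sphere, for some $m>0$. Extend $\varphi$, by a partition of unity, to a smooth
function $\Phi$ on $\mathbf R^{k+1}$. By the Weierstrass approximation theorem
in the $C^1$ norm, there is a polynomial $\Pi$ with
$|\nabla\Pi-\nabla\Phi|<m/2$ on a closed ball that contains $M$. By
\eqref{eq:grad}, $A(u)^{-1}\nabla g(u)$ is the orthogonal projection of
$\nabla\Phi(X(u))$ to $u^\perp$, and the same holds for $g_1=\Pi\circ X$ and
$\Pi$. Each of the two terms in \eqref{eq:W} thus changes by less than $m/2$,
so $|W_{g_1}-W_g|<m$ and $W_{g_1}$ has no zeros. Hence $\Pi|_M$ defines a skew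
brane. Finally $W_{\varepsilon g_1}=\varepsilon W_{g_1}$, so
$\varepsilon\,\Pi|_M$ defines a skew brane for every $\varepsilon>0$, and its
$C^r$ norm tends to $0$ with $\varepsilon$. This completes the proof of
Theorem~\ref{thm:main}.

\begin{thebibliography}{1}
\bibitem{TT} S.~Tabachnikov, Yu.~Tyurina, \emph{Existence and non-existence of
skew branes}, arXiv:math/0504484 (2005).
\end{thebibliography}
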